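# Completion, Grothendieck groups, and the cone over a conic times an elliptic curve

## 1. A cone over conic × elliptic curve × projective space

We start with a ring and a class in its Grothendieck group. Put
$$u=1+w,\qquad C=\mathbb Q[w]_{(w)},\qquad K=\mathbb Q(w),$$
and fix an integer $m\ge 0$ (on a first reading take $m=0$). There are three ingredients.

* The conic $\Gamma=\operatorname{Proj}C[x,y,z]/(x^2+y^2-uz^2)$ over $C$. It is smooth over $C$, because $2$ and $u$ are units of $C$. It acquires a section as soon as one adjoins $\sqrt u$, namely $(\sqrt u:0:1)$.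
* The elliptic curve $D\subset\mathbb P^2_{\mathbb Q}$ with affine equation $s^2=r^3-r$. Its homogeneous coordinate ring is $\mathbb Q[r_0,r_1,r_2]/(r_2^2r_0-r_1^3+r_1r_0^2)$, with $r=r_1/r_0$ and $s=r_2/r_0$. Let $O$ be the point at infinity and $T=(0,0)$. Near $T$ the function $s$ is a uniformizer and $r=s^2/(r^2-1)$. The only pole of $r$ is at $O$, of order $2$. So
$$\operatorname{div}(r)=2T-2O. \tag{1}$$
* The projective space $\mathbb P^m_{\mathbb Q}$ with coordinates $t_0,\dots,t_m$.

Let $X=\Gamma\times_{\mathbb Q}D\times_{\mathbb Q}\mathbb P^m_{\mathbb Q}$, let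
$$\tilde S=\frac{C[x,y,z]}{(x^2+y^2-uz^2)}\otimes_{\mathbb Q}\frac{\mathbb Q[r_0,r_1,r_2]}{(r_2^2r_0-r_1^3+r_1r_0^2)}\otimes_{\mathbb Q}\mathbb Q[t_0,\dots,t_m]$$
with its trigrading, and set
$$S=\bigoplus_{j\ge0}\tilde S_{(2j,2j,j)},\qquad \mathfrak m=wS+S_+,\qquad R=S_{\mathfrak m}.$$
So $S$ is the homogeneous coordinate ring of $X$ for the line bundle $L=\mathcal O_\Gamma(2)\boxtimes\mathcal O_D(2)\boxtimes\mathcal O_{\mathbb P^m}(1)$, and $R$ is the local ring of the cone at the vertex over $w=0$.

Let $Z=V_+(z)\subset\Gamma$. This is $x^2+y^2=0$ in $\mathbb P^1_C$, so $Z\cong\operatorname{Spec}C[i]$. Let $I_T,I_O\subset S$ be the homogeneous primes of $Z\times T\times\mathbb P^m$ and $Z\times O\times\mathbb P^m$. Our class is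
$$\alpha=[R/I_TR]-[R/I_OR]. \tag{2}$$

What is it for? We shall see that $d=\dim R=m+4$ and that $R$ is a normal domain, regular in codimension $d-2$. The class $\alpha$ is carried by subschemes of codimension two. It becomes zero after completion, but it cannot be rewritten with modules supported in codimension three. This contradicts a natural expectation, which we now state.

## 2. The dimension filtration and the kernel of completion

**Definition (Grothendieck group).** For a Noetherian ring $A$, $\mathrm G(A)$ is the free abelian group on symbols $[M]$, $M$ a finitely generated $A$-module, modulo $[M_2]=[M_1]+[M_3]$ for every exact sequence $0\to M_1\to M_2\to M_3\to0$. For a Noetherian scheme $Y$, $\mathrm G_0(Y)$ is defined in the same way with coherent sheaves. The filtration by dimension is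
$$F_i\mathrm G(A)=\langle [M]\mid \dim M\le i\rangle .$$

*Example.* Let $A$ be a discrete valuation ring with uniformizer $a$ and residue field $k$. The sequence $0\to A\xrightarrow{a}A\to k\to0$ gives $[k]=0$. By the rank, $\mathrm G(A)=\mathbb Z[A]$; thus $F_0=0$ and $F_1=\mathrm G(A)$.

A finitely generated $M$ has a filtration with quotients $A/Q$, where each $Q$ is a prime in the support of $M$. So $F_i\mathrm G(A)$ is generated by the $[A/Q]$ with $\dim A/Q\le i$.

**Definition (regular in codimension $n$).** $R$ satisfies $(\mathrm R_n)$ if $R_P$ is regular for every prime $P$ with $\operatorname{ht}P\le n$.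

*Example.* $k[[x,y,z]]/(xy-z^2)$ has dimension $2$ and is singular only at the maximal ideal. It satisfies $(\mathrm R_1)$ but not $(\mathrm R_2)$.

**Standing hypothesis on $R$.** $(R,\mathfrak m,k)$ is a Noetherian local ring that is excellent and a homomorphic image of a regular local ring; $d=\dim R$; $\hat R$ is its completion. From excellence we use three things: $R$ is universally catenary; the normalization of a reduced finite $R$-algebra is finite; the completion of a normal local ring essentially of finite type over $R$ is normal. Local rings essentially of finite type over a field satisfy the hypothesis.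

Since $R\to\hat R$ is flat, $[M]\mapsto[M\otimes_R\hat R]$ is a homomorphism $\mathrm G(R)\to\mathrm G(\hat R)$. Put
$$\mathcal K=\ker(\mathrm G(R)\to\mathrm G(\hat R)).$$
Kamoi and Kurano showed that $\mathcal K=0$ if $R$ is Henselian, or is the localization at the irrelevant ideal of a positively graded ring over a field, or has only an isolated singularity. In general $\mathcal K\ne0$; examples follow in Section 3.

The question, posed in Hailong Dao, "On injectivity of maps between Grothendieck groups induced by completion", arXiv:0710.5336 (2007), is this: if the singularities of $R$ are small, must the classes lost by completion be small as well? Precisely: **if $R$ satisfies $(\mathrm R_n)$, is $\mathcal K\subset F_{d-n-1}\mathrm G(R)$?**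

The answer is no, already for a $4$-dimensional normal domain essentially of finite type over $\mathbb Q$ that is regular in codimension $2$. There $\mathcal K\not\subset F_1\mathrm G(R)$.

**Theorem A.** For all integers $d,n$ with $2\le n\le d-2$ there is a local normal domain $R$, essentially of finite type over $\mathbb Q$, with $\dim R=d$, satisfying $(\mathrm R_n)$, such that $\mathcal K\not\subset F_{d-3}\mathrm G(R)$. Since $d-n-1\le d-3$, the question has a negative answer for every such $(d,n)$.

**Theorem B.** Let $R$ be as in the standing hypothesis.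

1. Always $\mathcal K\subset F_{d-1}\mathrm G(R)$.
2. If $R$ satisfies $(\mathrm R_1)$, then $\mathcal K\subset F_{d-2}\mathrm G(R)$.
3. If $R$ satisfies $(\mathrm R_{d-1})$, then $\mathcal K=0$.
4. These bounds are optimal. For $n=0$, $d\ge2$ there is $R$ with $(\mathrm R_0)$ and $\mathcal K\not\subset F_{d-2}$. For $1\le n\le d-2$ there is $R$ with $(\mathrm R_n)$ and $\mathcal K\not\subset F_{d-3}$.

Consequently, for $n\ge0$, the inclusion $\mathcal K\subset F_{d-n-1}\mathrm G(R)$ holds for all $d$-dimensional $R$ with $(\mathrm R_n)$ **if and only if $n\le1$ or $n\ge d-1$**. (For $n<0$ it is trivial.) For $2\le n\le d-2$ the best bound valid for all $R$ is $F_{d-2}\mathrm G(R)$.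

**Tools.** The first three are in Quillen, *Higher algebraic K-theory I*.

* (T1) Localization: $\mathrm G_0(Y')\to\mathrm G_0(Y)\to\mathrm G_0(Y\setminus Y')\to0$ is exact for $Y'\subset Y$ closed. For a localization $A\to A_{\mathfrak p}$, the map $\mathrm G(A)\to\mathrm G(A_{\mathfrak p})$ is surjective, with kernel generated by the $[M]$ with $M_{\mathfrak p}=0$, hence (prime filtrations) by the $[A/Q]$ with $Q\not\subset\mathfrak p$.
* (T2) Homotopy invariance: $[M]\mapsto[M[t]]$ is an isomorphism $\mathrm G(A)\to\mathrm G(A[t])$.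
* (T3) On a regular scheme, quasi-projective over an affine Noetherian scheme, $K_0$ (vector bundles) equals $\mathrm G_0$. So $\mathrm G_0$ is a ring there.
* (T4) Specialization: for $a\in A$ the map $\mathrm G(A)\to\mathrm G(A/aA)$, $[M]\mapsto[M/aM]-[0:_Ma]$, is well defined. Indeed, for $0\to M_1\to M_2\to M_3\to0$ the snake lemma for multiplication by $a$ gives a six-term exact sequence
$$0\to(0:_{M_1}a)\to(0:_{M_2}a)\to(0:_{M_3}a)\to M_1/aM_1\to M_2/aM_2\to M_3/aM_3\to0.$$

## 3. Two small quadrics over $w=0$

**The plane quadric $x^2=(1+w)y^2$ ($d=2$, $n=0$).** Let $R=\mathbb Q[x,y,w]_{(x,y,w)}/(x^2-uy^2)$ and $P=(x,y)$. The polynomial is irreducible because $u$ is not a square in $K$. So $R$ is a domain of dimension $2$, and $(\mathrm R_0)$ holds.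

*$[R/P]\in\mathcal K$.* In $\hat R$ there is a square root $v=\sqrt{1+w}$ (binomial series). Now $\hat R/(x-vy)\cong\mathbb Q[[w,y]]$. On it $y$ is regular, and the quotient by $y$ is $\hat R/P\hat R$. The exact sequence $0\to\hat R/(x-vy)\xrightarrow{y}\hat R/(x-vy)\to\hat R/P\hat R\to0$ gives $[\hat R/P\hat R]=0$.

*$[R/P]\notin F_0\mathrm G(R)$.* The map $\mathrm G(R)\to\mathrm G(R_P)$ kills $F_0\mathrm G(R)=\mathbb Z[k]$. So it suffices that the residue field of $A=R_P=K[x,y]_{(x,y)}/(x^2-uy^2)$, which is $K$, has a nonzero class in $\mathrm G(A)$. We construct a homomorphism $\lambda:\mathrm G(A)\to\mathbb Z/2$ with $\lambda([K])=1$.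

Let $\theta=x/y\in\operatorname{Frac}A$, so $\theta^2=u$, and let $B=A[\theta]=A+A\theta$. Then $yB=yA+xA$ is the maximal ideal $\mathfrak m_A$, and $\mathfrak m_AB=yB$ since $x=\theta y$. The ring $B/yB$ is nonzero and is a quotient of $K[\theta]/(\theta^2-u)$, which is the field $K(\sqrt u)$. So $B/yB=K(\sqrt u)$. Every maximal ideal of the finite $A$-algebra $B$ contains $\mathfrak m_AB=yB$; so $B$ is a discrete valuation ring with uniformizer $y$ and residue degree $2$ over $K$. Also $B/A$ has finite length, as $yB\subset A$.

If $\varphi$ is an $e\times e$ matrix over $A$ with $\det\varphi\ne0$, compute $\ell_A(B^e/\varphi A^e)$ in two ways: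
$$\ell_A(B^e/A^e)+\ell_A(A^e/\varphi A^e)=\ell_A(B^e/\varphi B^e)+\ell_A(\varphi B^e/\varphi A^e).$$
Since $\varphi$ is injective, $\varphi B^e/\varphi A^e\cong B^e/A^e$. Hence
$$\ell_A(A^e/\varphi A^e)=\ell_A(B^e/\varphi B^e)=2\,\ell_B(B^e/\varphi B^e)\quad\text{is even.} \tag{3}$$
For a finitely generated $M$, choose a free submodule $F\subset M$ with $M/F$ torsion, and let $\lambda(M)=\ell_A(M/F)$ mod $2$.

Independence of $F$: let $F'$ be another choice. A nonzero $a\in A$ kills the image of $F'$ in the torsion module $M/F$, so $aF'\subset F$. By (3), $\ell(M/aF')=\ell(M/F')+\ell(F'/aF')\equiv\ell(M/F')$ and $\ell(M/aF')=\ell(M/F)+\ell(F/aF')\equiv\ell(M/F)$ mod $2$.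

Additivity: for $0\to M_1\to M_2\to M_3\to0$ take $F_1\subset M_1$ and $F_3\subset M_3$, and let $F_2\subset M_2$ be the sum of $F_1$ and a lift of $F_3$. Then $0\to M_1/F_1\to M_2/F_2\to M_3/F_3\to0$ is exact. Finally $\lambda([K])=\ell_A(K)=1$. So $[R/P]\in\mathcal K\setminus F_0\mathrm G(R)$.

**The real quadric cone ($d=3$, $n=1$).** Let $R=\mathbb R[x,y,z,w]_{(x,y,z,w)}/(x^2+y^2-(w+1)z^2)$ and $P=(x,y,z)$; $R$ is a normal domain of dimension $3$. With $v=\sqrt{1+w}$ we have $\hat R/(x,y-vz)\cong\mathbb R[[w,z]]$, and its quotient by $z$ is $\hat R/P\hat R$. So $[R/P]\in\mathcal K$ as before. That $[R/P]\neq0$ in $\mathrm G(R)$ is one of the known facts that we are given. Moreover $F_0\mathrm G(R)=\mathbb Z[k]=0$, because $R/P=\mathbb R[w]_{(w)}$ and $0\to R/P\xrightarrow{w}R/P\to k\to0$ is exact. So $\mathcal K\not\subset F_0\mathrm G(R)=F_{d-3}\mathrm G(R)$.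

**Why classes on the singular locus cannot settle the question.** In both examples the class is that of the singular locus $V(P)$. A first plan for a counterexample is to take the vertex class of a larger cone over $C$. This fails at once: if $R$ satisfies $(\mathrm R_n)$, a prime $Q$ with $R_Q$ singular has $\operatorname{ht}Q\ge n+1$, so $\dim R/Q\le d-n-1$. Every class supported on the singular locus thus already lies in $F_{d-n-1}\mathrm G(R)$. A counterexample needs a class supported on something larger.

## 4. Rank and divisor class survive completion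

The natural plan for a proof of the inclusion is to peel off one codimension at a time: find an invariant that detects $\mathrm G(R)/F_{d-1}$, then one that detects $F_{d-1}/F_{d-2}$, and so on, each unharmed by completion. The first two layers work and give Theorem B (1), (2).

**Proof of Theorem B (1).** *Aim: lengths at primes of maximal dimension detect $\mathrm G(R)/F_{d-1}$ and are visible on $\hat R$.* Let $p$ be a prime with $\dim R/p=d$. Since $\dim\hat R/p\hat R=d$, choose a prime $\hat p\supset p\hat R$ with $\dim\hat R/\hat p=d$; it is minimal in $\hat R$. If $\hat p\cap R\neq p$, then $\dim\hat R/\hat p\le\dim R/(\hat p\cap R)<d$, a contradiction; so $\hat p\cap R=p$. By flatness of $R_p\to\hat R_{\hat p}$,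
$$\ell(\hat M_{\hat p})=\ell(M_p)\cdot\ell(\hat R_{\hat p}/p\hat R_{\hat p}),$$
and the last factor is a positive integer. So the homomorphism $\ell_p:\mathrm G(R)\to\mathbb Z$, $[M]\mapsto\ell(M_p)$, vanishes on $\mathcal K$. Now $\ell_p$ kills $F_{d-1}$, the group $\mathrm G(R)/F_{d-1}$ is generated by the $[R/p]$ with $\dim R/p=d$, and $\ell_p([R/p'])$ is $1$ or $0$ as $p'=p$ or not. Hence $\bigcap_p\ker\ell_p=F_{d-1}\mathrm G(R)$, and $\mathcal K\subset F_{d-1}\mathrm G(R)$. $\square$

**Proof of Theorem B (3).** If $R$ satisfies $(\mathrm R_{d-1})$, all $R_P$ with $P\ne\mathfrak m$ are regular. If $R$ is regular, finite free resolutions give $\mathrm G(R)=\mathbb Z[R]$, and the rank shows injectivity. Otherwise $R$ has only an isolated singularity, and the Kamoi–Kurano result gives $\mathcal K=0$. $\square$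

**Divisor classes.** Let $E$ be a Noetherian normal domain. For a torsion module $M$ put $\chi(M)=\sum_{\operatorname{ht}P=1}\ell(M_P)P\in\operatorname{Div}E$; this is additive, and $\chi(E/aE)=\operatorname{div}a$.

*Fact* (Bourbaki, *Commutative Algebra*, Ch. VII, §4, no. 7). There is a homomorphism $c:\mathrm G(E)\to\operatorname{Cl}(E)$ with $c([E])=0$ and $c([M])=$ the class of $\chi(M)$ for torsion $M$.

The proof has the same shape as that for $\lambda$. Put $c([M])=$ class of $\chi(M/F)$ for $F\subset M$ free with torsion quotient. If $\varphi$ is a square matrix over $E$ with $\det\varphi\neq0$, then $\chi(\operatorname{coker}\varphi)=\operatorname{div}(\det\varphi)$, by Smith normal form over each discrete valuation ring $E_P$. So replacing $\ell$ by $\chi$ and "even" by "principal" in Section 3 shows that $c$ is well defined and additive; take $F=E$, respectively $F=0$, for the two values.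

*Example.* $E=k[[a,b,e]]/(ab-e^2)$, $P=(a,e)$. In $E_P$ the element $b$ is a unit, $e$ is a uniformizer, and $a=e^2/b$. Any prime containing $a$ contains $e$. So $\operatorname{div}(a)=2P$, and $2c([E/P])=0$.

**Proof of Theorem B (2).** If $d\le1$, then $(\mathrm R_1)$ makes $R$ regular and $\mathcal K=0$. Let $d\ge2$. We write $F_{d-2}$ for the filtration step on whichever group is under discussion.

**Step 1: reduce to $R$ reduced.** Let $N$ be the nilradical. Filtering modules by powers of $N$ (dévissage) gives $\mathrm G(R/N)\cong\mathrm G(R)$ and $\mathrm G(\hat R/N\hat R)\cong\mathrm G(\hat R)$. These isomorphisms respect the filtrations, as the quotients $R/Q$ by primes are the same, and they commute with completion. If $\operatorname{ht}P\le1$, then $R_P$ is a regular local ring, hence a domain, so $N_P=0$; so $R/N$ satisfies $(\mathrm R_1)$. Replace $R$ by $R/N$.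

**Step 2: pass to the normalization.** Let $p_i$ be the minimal primes of $R$, $B_i$ the integral closure of $R/p_i$, and $B=\prod_iB_i$, the normalization of $R$. It is finite over $R$. Let $I=\operatorname{Ann}_R(B/R)$. If $\operatorname{ht}P\le1$, then $R_P$ is regular, hence normal, so $R_P=B_P$ and $I\not\subset P$. So all primes containing $I$ have height $\ge2$, and $\dim R/I\le d-2$. For a finite $B$-module, the dimensions over $B$ and over $R$ agree, because $B$ is integral over $R$.

Define $\sigma:\mathrm G(R)/F_{d-2}\to\mathrm G(B)/F_{d-2}$ by $[M]\mapsto[M\otimes_RB]$. It is well defined: for $0\to M_1\to M_2\to M_3\to0$ the failure of left exactness is a quotient of $\operatorname{Tor}_1^R(M_3,B)$, which vanishes at every $P\not\supset I$ (there $B_P=R_P$), so it has dimension $\le d-2$; and $\dim(M\otimes_RB)\le\dim M$. Restriction of scalars $\mathrm G(B)/F_{d-2}\to\mathrm G(R)/F_{d-2}$ is inverse to $\sigma$: the maps $M\to M\otimes_RB$ for $R$-modules $M$, and $N\otimes_RB\to N$ for $B$-modules $N$, are isomorphisms at every $P\not\supset I$, so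 their kernels and cokernels have dimension $\le d-2$.

Put $\hat B=B\otimes_R\hat R$. By flatness $\hat R\subset\hat B$, $I\hat R$ kills $\hat B/\hat R$, and $\dim\hat R/I\hat R\le d-2$. So the same argument gives $\mathrm G(\hat R)/F_{d-2}\cong\mathrm G(\hat B)/F_{d-2}$, compatibly with completion. If $\mathrm G(B)/F_{d-2}\to\mathrm G(\hat B)/F_{d-2}$ is injective, then so is $\mathrm G(R)/F_{d-2}\to\mathrm G(\hat R)/F_{d-2}$, and $\mathcal K\subset F_{d-2}\mathrm G(R)$. So it suffices to treat each factor $B_i\to\hat B_i=B_i\otimes_R\hat R$.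

**Step 3: the structure of $\hat B_i$.** Let $d_i=\dim R/p_i$. As $R/p_i$ is universally catenary, the dimension formula shows that every maximal ideal $\mathfrak n$ of $B_i$ has height $d_i$. The ring $\hat B_i$ is the product of the completions $E_{\mathfrak n}$ of $(B_i)_{\mathfrak n}$. By excellence $E_{\mathfrak n}$ is normal; being local, it is a normal domain, of dimension $d_i$. Accordingly $\mathrm G(\hat B_i)/F_{d-2}=\bigoplus_{\mathfrak n}\mathrm G(E_{\mathfrak n})/F_{d-2}$.

**Step 4: small components.** If $d_i\le d-2$, then $\mathrm G(B_i)/F_{d-2}=0$. If $d_i=d-1$, then $\mathrm G(B_i)/F_{d-2}$ is generated by $[B_i]$, since nonzero primes give quotients of dimension $\le d-2$. The rank is defined on $\mathrm G(E_{\mathfrak n})/F_{d-2}$, since modules of dimension $\le d-2$ are torsion there, and it sends $[E_{\mathfrak n}]$ to $1$. So the map is injective.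

**Step 5: components with $d_i=d$.** Write $B=B_i$. We use $\mathrm{rk}$ and $c$.

(a) *Naturality of $c$.* Let $E\to E'$ be an injective flat homomorphism of Noetherian normal domains. Put $j(P)=\chi(E'/PE')$ for $\operatorname{ht}P=1$ and extend to $j:\operatorname{Div}E\to\operatorname{Div}E'$. If $\operatorname{ht}Q\ge2$, every prime of $E'$ containing $QE'$ has height $\ge2$ by going down, so $\chi(E'/QE')=0$. By prime filtrations, $j(\chi(M))=\chi(M\otimes_EE')$ for torsion $M$. With $M=E/aE$ this says $j(\operatorname{div}a)=\operatorname{div}a$, so $j$ induces $\operatorname{Cl}(E)\to\operatorname{Cl}(E')$. Then $c(M\otimes_EE')=j(c(M))$ for all $M$: both sides are additive and agree on $[E]$ and on all $[E/P]$ with $P\neq0$. This applies to $B\to E_{\mathfrak n}$, with map $j_{\mathfrak n}$. The rank is preserved as well.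

(b) *If $\mathrm{rk}(\alpha')=0$ and $c(\alpha')=0$ for $\alpha'\in\mathrm G(B)$, then $\alpha'\in F_{d-2}$.* Write $\alpha'=a[B]+\sum_{\operatorname{ht}P=1}n_P[B/P]+\sum_{\operatorname{ht}Q\ge2}n_Q[B/Q]$. The last sum lies in $F_{d-2}$ and is killed by $\mathrm{rk}$ and $c$. So $a=\mathrm{rk}(\alpha')=0$, and $\sum n_PP=\operatorname{div}(g)-\operatorname{div}(g')$ with nonzero $g,g'\in B$. A prime filtration of $B/gB$ contains $B/P$ ($\operatorname{ht}P=1$) exactly $\ell((B/gB)_P)$ times, and its other terms come from primes of height $\ge2$. Hence $\alpha'\equiv[B/gB]-[B/g'B]=0$ mod $F_{d-2}$, because $[B/gB]=[B]-[B]=0$ and likewise for $g'$.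

(c) *$F_{d-2}\mathrm G(E_{\mathfrak n})\subset\ker\mathrm{rk}\cap\ker c$.* $E_{\mathfrak n}$ is a catenary local domain of dimension $d$, so a prime $Q$ with $\dim E_{\mathfrak n}/Q\le d-2$ has height $\ge2$.

(d) *$\operatorname{Cl}(B)\to\prod_{\mathfrak n}\operatorname{Cl}(E_{\mathfrak n})$ is injective.* Let $\Delta$ be a divisor with all $j_{\mathfrak n}(\Delta)$ principal. Adding a principal divisor, we may assume $\Delta\ge0$. Let $J=\{b\in B\mid b=0\text{ or }\operatorname{div}b\ge\Delta\}$ be its divisorial ideal; $J$ is reflexive and $\chi(B/J)=\Delta$. By flatness $JE_{\mathfrak n}=J\otimes_BE_{\mathfrak n}$ is reflexive, that is, a divisorial ideal, with divisor $\chi(E_{\mathfrak n}/JE_{\mathfrak n})=j_{\mathfrak n}(\Delta)$, by (a). A divisorial ideal is determined by its divisor, so $JE_{\mathfrak n}$ is principal. The minimal number of generators does not change under completion, so $J_{\mathfrak n}$ is principal, for each $\mathfrak n$. So $J$ is invertible over the semilocal domain $B$, hence principal, and $\Delta$ is principal.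

Now let $\alpha'\in\mathrm G(B)$ map into $F_{d-2}\mathrm G(\hat B_i)$. By (c) and (a), $\mathrm{rk}(\alpha')=0$ and $j_{\mathfrak n}(c(\alpha'))=0$ for all $\mathfrak n$. By (d) $c(\alpha')=0$, and by (b) $\alpha'\in F_{d-2}$. $\square$

**Where the peeling stops.** The crucial point was (d): a rank-one reflexive module that becomes free over the completion was already free. The next layer, $F_{d-2}/F_{d-3}$, is governed by cycles of codimension two, and for those nothing like (d) is available. The class $\alpha$ lives exactly there.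

## 5. A factor of two shared by a conic and a torsion point

By Theorem B (2), for a normal ring we need a class in $F_{d-2}$ that is not in $F_{d-3}$. On a cone, look for a class pulled back from codimension two on the base $X$, and take it to be a product of two divisor classes.

The conic supplies one half. Adjoining $v=\sqrt u$, which exists in the completion, turns $\Gamma$ into $\mathbb P^1$, and the hyperplane class of the conic becomes *twice* the class of a point. So a product (hyperplane class)·$\tau$ dies after completion if $2\tau=0$. The second factor must therefore carry $2$-torsion in its Picard group. The curve $\mathbb P^1$ will not do, as $\operatorname{Pic}\mathbb P^1=\mathbb Z$. An elliptic curve with a rational $2$-torsion point will: by (1), $2(T-O)\sim0$. This explains $\alpha$. Its survival before completion comes from the real numbers: where $u<0$ the conic has no real points, so norms from its points are positive, whereas the function $r$ with divisor $2T-2O$ takes both signs on $D(\mathbb R)$.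

## 6. The ring $R$ is normal and regular in codimension $d-2$

**Step 1: $S$ and its Proj.** We have $S_0=C$. The three factors of $\tilde S$ are generated in degree $1$, so $S_j=S_1^j$ for $j\ge1$: $S$ is generated over $C$ by $S_1$, and is Noetherian. By Veronese and Segre, $\operatorname{Proj}S=X$ with $\mathcal O(1)=L$. The scheme $X$ is smooth and projective over $C$ of relative dimension $m+2$; in particular it is regular.

**Step 2: $S$ is a normal domain.** The element $uz^2-y^2$ is not a square in $C[y,z]$ (a root $ay+bz$ would need $a^2=-1$ in $C$). So $x^2-(uz^2-y^2)$ is irreducible in the factorial ring $C[x,y,z]$, and the first tensor factor of $\tilde S$ is a domain. The other two are geometrically integral over $\mathbb Q$. Hence $\tilde S$ is a domain. It is a complete intersection in a regular ring, so Cohen–Macaulay. By the Jacobian criterion the first factor is smooth over $C$ off $V(x,y,z)$ and the second is smooth over $\mathbb Q$ off $V(r_0,r_1,r_2)$. So $\tilde S$ is regular off $V(x,y,z)\cup V(r_0,r_1,r_2)$, which has codimension $2$. By Serre's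 criterion $\tilde S$ is normal. The projection $\tilde S\to S$ onto the degrees $(2j,2j,j)$ is $S$-linear. If $a,b\in S$ and $a=b\tilde s$ with $\tilde s\in\tilde S$, $b\ne0$, projecting gives $a=bs$ with $s\in S$, so $\tilde s=s$. Thus $S=\operatorname{Frac}(S)\cap\tilde S$, and $S$ is normal.

**Step 3: dimension.** $S/\mathfrak m=\mathbb Q$, and $\operatorname{Frac}S$ has transcendence degree $1+(m+2)+1$ over $\mathbb Q$: one for $w$, $m+2$ for the fibres of $X$, and one for the cone direction. Since $R$ is essentially of finite type over $\mathbb Q$,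
$$d=\dim R=m+4.$$

**Step 4: $(\mathrm R_{d-2})$.** For $f\in S_1$ we have $S_f=S_{(f)}[f,f^{-1}]$. So
$$\pi:\operatorname{Spec}S\setminus V(S_+)\to X$$
is the $\mathbb G_m$-torsor $\operatorname{\mathbf{Spec}}_X\bigoplus_{j\in\mathbb Z}L^j$. (Example: for $k[a,b]$ this is $\mathbb A^2\setminus0\to\mathbb P^1$.) It is smooth over the regular scheme $X$, so its source is regular. As $S/S_+=C$ has dimension $1$ and $R$ is a catenary local domain, $\operatorname{ht}S_+R=d-1$. A prime $P$ of $R$ with $\operatorname{ht}P\le d-2$ does not contain $S_+R$, so $R_P$ is regular. Thus $R$ satisfies $(\mathrm R_n)$ with $n=d-2=m+2$.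

**Step 5: $\alpha\in F_{d-2}$.** The scheme $Z\times T\times\mathbb P^m\cong\mathbb P^m_{C[i]}$ is integral, so $I_T$ is a homogeneous prime. Its degree-zero part is a prime of the local ring $C$, hence contained in $wC$, so $I_T\subset\mathfrak m$. The fraction field of $S/I_T$ has transcendence degree $(m+1)+1$ over $\mathbb Q$, so $\dim R/I_TR=m+2=d-2$. The same holds for $I_O$.

## 7. Localizing a cone at its vertex loses nothing

**Lemma 1.** The map $\mathrm G(S)\to\mathrm G(R)$ is an isomorphism.

The purpose: we can compute with the graded ring $S$, and so with $X$, rather than with $R$. The idea is to push a subscheme that misses the vertex off to infinity by the scaling action. For instance in $k[s]$ the point $s=-1$ moves in the family $1+st=0$, which at $t=1$ is the given point and at $t=0$ is empty.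

*Proof.* By (T1) the map is surjective, with kernel generated by the $[S/Q]$, $Q$ prime, $Q\not\subset\mathfrak m$. Fix such a $Q$ and $f\in Q\setminus\mathfrak m$. As $\mathfrak m=wC\oplus S_+$, the degree-$0$ part of $f$ is a unit of $C$. Dividing by it, we may assume $f=1+f_1+\dots+f_e$ with $f_j\in S_j$.

Let $\theta$ be the automorphism of $S[t^{\pm1}]$ with $\theta(t)=t$ and $\theta(s)=st^j$ for $s\in S_j$. Put
$$J=\theta(QS[t^{\pm1}])\cap S[t],\qquad N=S[t]/J\subset N_t=S[t^{\pm1}]/\theta(QS[t^{\pm1}]).$$
Via $\theta$, which fixes $t$, $N_t\cong(S/Q)[t^{\pm1}]$. So $t$ and $t-1$ are nonzerodivisors on $N_t$, hence on $N$.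

* At $t=1$: on $N/(t-1)N$ the element $t$ acts as the identity, so $N/(t-1)N=N_t/(t-1)N_t$. Setting $t=1$ in $\theta(q)=\sum q_jt^j$ gives back $q$, so this is $S/Q$.
* At $t=0$: $\theta(f)=1+f_1t+\dots+f_et^e\in J$, so $1\in J+tS[t]$ and $N/tN=0$.

For $a=0,1$ the specialization $[M]\mapsto[M/(t-a)M]-[0:_M(t-a)]$ from (T4) is a left inverse of the isomorphism $\mathrm G(S)\to\mathrm G(S[t])$ of (T2). A left inverse of an isomorphism is unique, so the two agree. Hence $[S/Q]=[N/(t-1)N]=[N/tN]=0$. $\square$

We also write $\alpha=[S/I_T]-[S/I_O]\in\mathrm G(S)$.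

**The restriction of $\alpha$ off the vertex.** On $\operatorname{Spec}S\setminus V(S_+)$ the module $S/I_T$ becomes $\pi^*\mathcal O_{Z\times T\times\mathbb P^m}$, as one sees on the sets $D(f)$, $f\in S_1$. In $K_0(X)=\mathrm G_0(X)$, suppressing pullbacks, $[\mathcal O_T]=1-[\mathcal O_D(-T)]$. The section $z$ of $\mathcal O_\Gamma(1)$ is a nonzerodivisor on the pullback of $\mathcal O_T$ (the structure sheaf of the integral scheme $\Gamma\times T\times\mathbb P^m$). So
$$[\mathcal O_{Z\times T\times\mathbb P^m}]=(1-[\mathcal O_\Gamma(-1)])(1-[\mathcal O_D(-T)]),$$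
and likewise for $O$. Subtracting, $\alpha$ restricts to $\pi^*\beta$ with
$$\beta=\bigl(1-[\mathcal O_\Gamma(-1)]\bigr)\bigl([\mathcal O_D(-O)]-[\mathcal O_D(-T)]\bigr)\in K_0(X). \tag{4}$$

## 8. Adjoining $\sqrt{1+w}$ kills $\alpha$

**Claim.** $\alpha\in\mathcal K$.

**Step 1: replace $\hat R$ by an algebraic neighborhood.** Working on $\hat R$ directly would lose the grading; instead we adjoin only $\sqrt u$. Let $C'=\mathbb Q[v]_{(v-1)}$, a $C$-algebra via $w\mapsto v^2-1=(v-1)(v+1)$, so $u=v^2$. It is flat and local, and since $v+1$ is a unit of $C'$, $wC'$ is its maximal ideal; both residue fields are $\mathbb Q$. Hence $C/w^jC\to C'/w^jC'$ is an isomorphism for all $j$: it is surjective by Nakayama, and both sides have length $j$.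

Put $S'=S\otimes_CC'$. As $S/\mathfrak m^j$ is a $C/w^jC$-module, $S'/\mathfrak m^jS'=S/\mathfrak m^j$. So $\mathfrak mS'$ is a maximal ideal and the completion of $S'_{\mathfrak mS'}$ is $\hat R$. The map $S\to R\to\hat R$ equals $S\to S'\to\hat R$, with $S'\to\hat R$ flat. It therefore suffices to show that the image $\alpha'$ of $\alpha$ in $\mathrm G(S')$ is $0$.

**Step 2: $\beta$ vanishes on $X'=X\times_CC'=\operatorname{Proj}S'$.** With $z'=vz$ ($v$ is a unit of $C'$), $\Gamma'=\Gamma\times_CC'$ is the base change of $x^2+y^2=z'^2$ over $\mathbb Q$, which has the point $(1:0:1)$. So $\Gamma'\cong\mathbb P^1_{C'}$ with $\mathcal O_{\Gamma'}(1)\cong\mathcal O_{\mathbb P^1}(2)$. Put $\varepsilon=1-[\mathcal O_{\mathbb P^1}(-1)]$. The Koszul sequence $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to\mathcal O\to0$ says $\varepsilon^2=0$. So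
$$1-[\mathcal O_{\Gamma'}(-1)]=1-(1-\varepsilon)^2=2\varepsilon .$$
In $K_0(D)$ put $\tau=[\mathcal O_D(-O)]-[\mathcal O_D(-T)]=[\mathcal O_T]-[\mathcal O_O]$. The subscheme $2T$ has a filtration with two quotients $\mathcal O_T$, so $2[\mathcal O_T]=[\mathcal O_{2T}]=1-[\mathcal O_D(-2T)]$, and similarly at $O$. By (1), $\mathcal O_D(-2T)\cong\mathcal O_D(-2O)$. So $2\tau=0$. Hence $\beta$ becomes $2\varepsilon\cdot\tau=\varepsilon\cdot2\tau=0$ in $K_0(X')$.

**Step 3: deal with the vertex.** By Step 2, $\alpha'$ restricts to $0$ on $\operatorname{Spec}S'\setminus V(S'_+)$. By (T1), $\alpha'$ comes from $\mathrm G(S'/S'_+)=\mathrm G(C')=\mathbb Z[C']$, so $\alpha'=c\,[S'/S'_+]$ for some integer $c$. We show $[S'/S'_+]=0$. The morphism $X'\to\operatorname{Spec}C'$ has a section $\sigma$, given by $(v:0:1)\in\Gamma'$, $T\in D$ and $(1:0:\dots:0)\in\mathbb P^m$. Since $S_1'$ generates $L$, it maps onto $H^0(\operatorname{Spec}C',\sigma^*L)$, which is free of rank one because $C'$ is local. So $\sigma$ yields a graded surjection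
$$S'\to\bigoplus_{j\ge0}H^0(\operatorname{Spec}C',\sigma^*L^j)\cong C'[t],\qquad\deg t=1 .$$
The sequence $0\to C'[t]\xrightarrow{t}C'[t]\to S'/S'_+\to0$ of $S'$-modules is exact, and so $[S'/S'_+]=0$. Thus $\alpha'=0$, and $\alpha\in\mathcal K$. $\square$

## 9. A second Chern class and two real places keep $\alpha$ out of $F_{d-3}$

**Claim.** $\alpha\notin F_{d-3}\mathrm G(R)$.

Let $V=\operatorname{Spec}(S\otimes_CK)\setminus V(S_+)$, a smooth quasi-projective $K$-variety and a $\mathbb G_m$-torsor $\pi:V\to X_K$. Let $\rho:\mathrm G(R)\cong\mathrm G(S)\to\mathrm G_0(V)=K_0(V)$ be given by Lemma 1 and restriction. The total Chern class $c$ is a homomorphism from $K_0(V)$ to the multiplicative group of elements $1+(\text{degree}\ge1)$ of $CH^*(V)$. *Example:* for a rational point $q$ on a smooth curve, $[\mathcal O_q]=1-[\mathcal O(-q)]$, so $c_1(\mathcal O_q)=[q]$.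

**Step 1: $c_2$ detects $F_{d-3}$.** $F_{d-3}\mathrm G(R)$ is generated by the $[R/QR]$ with $Q\subset\mathfrak m$ prime in $S$ and $\dim R/QR\le d-3$, so $\operatorname{ht}Q\ge3$, as $R$ is a catenary local domain. The class $[R/QR]$ corresponds to $[S/Q]$. So $\rho(F_{d-3}\mathrm G(R))$ is generated by classes $[\mathcal O_W]$, $W\subset V$ integral and closed of codimension $\ge3$ (if $Q$ has no point on $V$, the image is $0$). For such $W$, $c_1(\mathcal O_W)$ and $c_2(\mathcal O_W)$ vanish on $V\setminus W$, and $CH^q(V)\to CH^q(V\setminus W)$ is injective for $q\le2<\operatorname{codim}W$, because its kernel comes from cycles of codimension $q$ in $V$ that lie in $W$. So $c_1=c_2=0$ on these generators and, by multiplicativity of $c$, on all of $\rho(F_{d-3}\mathrm G(R))$.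

For line bundles $M,N$ with $\mu=c_1(M)$ and $\nu=c_1(N)$,
$$c\bigl((1-[M])(1-[N])\bigr)=\frac{1+\mu+\nu}{(1+\mu)(1+\nu)}=1-\mu\nu+(\text{degree}\ge3).$$
Put $\gamma=c_1(\mathcal O_\Gamma(1))$. By (4), $\beta$ is the difference of two such products, with $\mu=-\gamma$ and $\nu=-[T]$, respectively $\nu=-[O]$. As $\rho(\alpha)=\pi^*\beta$,
$$c_2(\rho(\alpha))=-\pi^*b,\qquad b=\gamma\cdot([T]-[O])\in CH^2(X_K).$$
**Assume from now on that $\alpha\in F_{d-3}\mathrm G(R)$. Then $\pi^*b=0$ in $CH^2(V)$.** We derive a contradiction.

**Step 2: from $V$ to the surface $Y=\Gamma_K\times_KD_K$.** $V$ is the complement of the zero section in the total space of a line bundle isomorphic to $L^{\pm1}$ over $X_K$. Pullback identifies the Chow groups of the total space with those of $X_K$; under this, pushforward along the zero section becomes multiplication by $\pm c_1(L)$. So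
$$CH^1(X_K)\xrightarrow{\;c_1(L)\;}CH^2(X_K)\xrightarrow{\;\pi^*\;}CH^2(V)\to0$$
is exact, and $b=c_1(L)\,\xi$ for some $\xi\in CH^1(X_K)$.

This is the place where the twist in $L$ matters. Suppose $m=0$ and we had used $\mathcal O_\Gamma(1)\boxtimes\mathcal O_D(1)$ instead. With $\eta=c_1(\mathcal O_D(1))$ we have $\eta\cdot([T]-[O])=0$, as a class pulled back from $CH^2(D_K)=0$. Then $(\gamma+\eta)\cdot([T]-[O])=\gamma\cdot([T]-[O])=b$, so $\pi^*b=0$, and the second Chern class would see nothing. The exponents $2$ make all available relations even.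

Indeed, let $\zeta$ be the hyperplane class of $\mathbb P^m$, so $CH^*(X_K)=CH^*(Y)[\zeta]/(\zeta^{m+1})$ and $c_1(L)=2h+\zeta$ with $h=\gamma+\eta$. Write $\xi=\xi_0+a\zeta$ with $\xi_0\in CH^1(Y)$ and $a\in\mathbb Z$. Comparing coefficients of $\zeta^0$ in $b=(2h+\zeta)(\xi_0+a\zeta)$,
$$b=2h\,\xi_0\quad\text{in }CH^2(Y)=CH_0(Y),\qquad b=\gamma\cdot([T]-[O]). \tag{5}$$

**Step 3: two real embeddings of the function field of $D$.** These will be used twice. Let $F=K(D_K)=\mathbb Q(w,r)[s]/(s^2-r^3+r)$. Choose a real $w_0<-1$ transcendental over $\mathbb Q$, and $\rho_1\in(-1,0)$, $\rho_2\in(1,\infty)$, each transcendental over $\mathbb Q(w_0)$. Since $\rho_i^3-\rho_i>0$, there are embeddings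
$$\varphi_i:F\to\mathbb R,\qquad w\mapsto w_0,\quad r\mapsto\rho_i,\quad s\mapsto\sqrt{\rho_i^3-\rho_i}\qquad(i=1,2).$$
Both send $u$ to $1+w_0<0$, and $x^2+y^2=(1+w_0)z^2$ has no nontrivial real solution.

**Step 4: the Picard group of $Y$.** By Step 3, $\Gamma(F)=\emptyset$. The conic $\Gamma_F$ has no line bundle of degree $1$: by Riemann–Roch in genus $0$ it would have a nonzero section, whose divisor would be a rational point. It has no line bundle of any odd degree, since $\deg\gamma=2$; and a line bundle of degree $0$ has a nonzero section, so it is trivial. Thus $\operatorname{Pic}\Gamma_F=\mathbb Z\gamma$.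

Let $p:Y\to D_K$ be the projection. Restriction to the generic fibre, $\operatorname{Pic}Y\to\operatorname{Pic}\Gamma_F$, has kernel generated by the prime divisors that do not dominate $D_K$. The fibres of $p$ over closed points are integral conics, so these divisors are whole fibres. Hence
$$\operatorname{Pic}Y=\mathbb Z\gamma+p^*\operatorname{Pic}D_K .$$

**Step 5: the relation forces $b=0$.** Write $\xi_0=j\gamma+p^*\delta$. Since $\gamma^2=0$ and $\eta\cdot p^*\delta=0$ (both pulled back from curves), (5) becomes
$$b=2(\gamma+\eta)(j\gamma+p^*\delta)=\gamma\cdot p^*(2\delta'),\qquad\delta'=\delta+j\eta\in\operatorname{Pic}D_K. \tag{6}$$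
Represent $\gamma$ by $Z_K\times D_K$, where $Z_K=\operatorname{Spec}K(i)$ has degree $2$; this shows $p_*(\gamma\cdot p^*\epsilon)=2\epsilon$ for $\epsilon\in\operatorname{Pic}D_K=CH_0(D_K)$. Applying $p_*$ to (6) gives $2[T]-2[O]=4\delta'$. The left side is $0$ by (1). So $4\delta'=0$; in particular $\deg\delta'=0$, and $\delta'\in\operatorname{Pic}^0(D_K)\cong D(K)$ is killed by $4$.

*$D(K)$ has no point of order $4$.* Let $Q=(e,g)$ be one. Then $g\ne0$, and $2Q$ is one of $(0,0),(1,0),(-1,0)$. The tangent at $Q$ has slope $(3e^2-1)/(2g)$, so the first coordinate of $2Q$ is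
$$\frac{(3e^2-1)^2}{4g^2}-2e=\frac{(3e^2-1)^2-8e(e^3-e)}{4g^2}=\frac{(e^2+1)^2}{4g^2}.$$
It is a square in $K=\mathbb Q(w)$, and $-1$ is not a square in $K$; so the value $-1$ is impossible, and the value $0$ is impossible because $e^2+1\neq0$. If the value is $1$, then $(e^2+1)^2=4(e^3-e)$, that is,
$$0=e^4-4e^3+2e^2+4e+1=(e^2-2e-1)^2,$$
so $(e-1)^2=2$, impossible in $\mathbb Q(w)$.

Hence $2\delta'=0$, and by (6) $b=0$ in $CH_0(Y)$. (Alternatively one may quote that $D(K)=D(\mathbb Q)=\{O,(0,0),(\pm1,0)\}$: a $K$-point is a morphism $\mathbb P^1_{\mathbb Q}\to D$, which is constant, and $D(\mathbb Q)$ is found from Fermat's theorem that $1$ is not a congruent number and the computation of the torsion; see Koblitz, *Introduction to Elliptic Curves and Modular Forms*, Ch. I.)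

**Step 6: but $b\neq0$ in $CH_0(Y)$.** Suppose $b=0$. Then, as cycles,
$$[Z_K\times T]-[Z_K\times O]=\sum_i\operatorname{div}(g_i),\qquad g_i\in K(W_i)^*,$$
with $W_i\subset Y$ integral curves. Apply $p_*$. By Fulton, *Intersection Theory*, Prop. 1.4, $p_*\operatorname{div}(g_i)$ is $0$ if $W_i$ maps to a point, and is the divisor of the norm of $g_i$ if $W_i$ dominates $D_K$. Since $Z_K$ has degree $2$,
$$2[T]-2[O]=\operatorname{div}(f),\qquad f=\prod_{W_i\text{ dominating }D_K}N_{F_i/F}(g_i),\quad F_i=K(W_i).$$
Each such $F_i$ is a finite extension of $F$, and $W_i\to\Gamma_K$ shows that $\Gamma(F_i)\ne\emptyset$. By (1), $f/r$ has no zeros or poles on the projective, geometrically integral curve $D_K$, so $f=\kappa r$ with $\kappa\in K^*$.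

Let $\varphi$ be $\varphi_1$ or $\varphi_2$. The ring $F_i\otimes_{F,\varphi}\mathbb R$ is a product of copies of $\mathbb R$ and $\mathbb C$. A factor $\mathbb R$ would be an embedding $F_i\to\mathbb R$ extending $\varphi$, and would turn a point of $\Gamma(F_i)$ into a nontrivial real solution of $x^2+y^2=(1+w_0)z^2$; there is none. So all factors are $\mathbb C$, and $\varphi(N_{F_i/F}(g_i))$ is a product of norms $N_{\mathbb C/\mathbb R}(g)=|g|^2>0$. Therefore $\varphi_1(f)>0$ and $\varphi_2(f)>0$. But
$$\varphi_1(f)=\kappa(w_0)\rho_1,\qquad\varphi_2(f)=\kappa(w_0)\rho_2,\qquad\rho_1<0<\rho_2,$$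
with the same nonzero real number $\kappa(w_0)$, so the signs are opposite. This is a contradiction; hence $b\neq0$.

Steps 5 and 6 contradict each other, so the assumption of Step 1 is false: $\alpha\notin F_{d-3}\mathrm G(R)$. Together with Section 8, for every $m\ge0$,
$$\alpha\in\mathcal K\setminus F_{d-3}\mathrm G(R),\qquad d=m+4,\quad R\text{ satisfies }(\mathrm R_{d-2}). \tag{7}$$
For $m=0$: $d=4$, $n=2$, and $\mathcal K\not\subset F_1\mathrm G(R)=F_{d-n-1}\mathrm G(R)$. $\square$

## 10. Adding a variable, and the full range of $(d,n)$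

So far we have the pairs $(d,d-2)$. The next lemma raises $d$ with $n$ fixed.

**Lemma 2.** Let $(R_0,\mathfrak m_0)$ satisfy the standing hypothesis and $(\mathrm R_n)$, and let $\alpha_0\in\ker(\mathrm G(R_0)\to\mathrm G(\hat R_0))$ with $\alpha_0\notin F_j\mathrm G(R_0)$. Put $R=R_0[t]_{(\mathfrak m_0,t)}$. Then $R$ satisfies the standing hypothesis, $\dim R=\dim R_0+1$, $R$ satisfies $(\mathrm R_n)$, and $\ker(\mathrm G(R)\to\mathrm G(\hat R))\not\subset F_{j+1}\mathrm G(R)$.

*Proof.* Excellence, being an image of a regular local ring, and the dimension are clear. If $\operatorname{ht}Q\le n$ in $R$, then $P=Q\cap R_0$ has height $\le n$ by flatness, so $(R_0)_P$ is regular, and so is $R_Q$, a localization of $(R_0)_P[t]$.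

Let $\alpha_R$ be the image of $\alpha_0$ under the flat map $R_0\to R$. The composite $R_0\to R\to\hat R=\hat R_0[[t]]$ factors through the flat map $\hat R_0\to\hat R_0[[t]]$, so $\alpha_R\mapsto0$ in $\mathrm G(\hat R)$.

To see that $\alpha_R\notin F_{j+1}\mathrm G(R)$, use the specialization $sp:\mathrm G(R)\to\mathrm G(R_0)$, $[M]\mapsto[M/tM]-[0:_Mt]$, of (T4). As $t$ is regular on $M\otimes_{R_0}R$ with quotient $M$, $sp(\alpha_R)=\alpha_0$. Moreover $sp$ maps $F_{j+1}\mathrm G(R)$ into $F_j\mathrm G(R_0)$. Take $[R/Q]$ with $\dim R/Q\le j+1$. If $t\in Q$, both terms equal $[R/Q]$ and $sp[R/Q]=0$. If $t\notin Q$, then $sp[R/Q]=[R/(Q,t)]$, of dimension $\le\dim R/Q-1\le j$. So $\alpha_R\in F_{j+1}\mathrm G(R)$ would give $\alpha_0\in F_j\mathrm G(R_0)$, which is false. $\square$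

**Proof of Theorem A.** Given $2\le n\le d-2$, take (7) with $m=n-2$: a normal domain of dimension $n+2$ with $(\mathrm R_n)$ and $\mathcal K\not\subset F_{(n+2)-3}$. Apply Lemma 2 $d-n-2$ times. The dimension becomes $d$, the index becomes $(n-1)+(d-n-2)=d-3$, and normality and being essentially of finite type over $\mathbb Q$ are preserved. Finally $d-n-1\le d-3$ because $n\ge2$, so $F_{d-n-1}\subset F_{d-3}$ and $\mathcal K\not\subset F_{d-n-1}\mathrm G(R)$. $\square$

**Proof of Theorem B (4).**

* $n=0$, $d\ge2$: start with $R=\mathbb Q[x,y,w]_{(x,y,w)}/(x^2-uy^2)$ of Section 3, where $d=2$ and $\mathcal K\not\subset F_0$, and apply Lemma 2 $d-2$ times to get $\mathcal K\not\subset F_{d-2}$.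
* $n=1$, $d\ge3$: start with the real quadric cone of Section 3, where $d=3$, $R$ is normal (hence $(\mathrm R_1)$) and $\mathcal K\not\subset F_0$, and apply Lemma 2 $d-3$ times to get $\mathcal K\not\subset F_{d-3}$.
* $2\le n\le d-2$: this is Theorem A. $\square$

**The pairs $(d,n)$ for which the inclusion always holds.** Let $n\ge0$. For $n=0$ the inclusion $\mathcal K\subset F_{d-n-1}$ is Theorem B (1); for $n=1$ it is (2). For $n\ge d-1$, (3) gives $\mathcal K=0$. In the remaining range $2\le n\le d-2$ it fails for some normal domain essentially of finite type over $\mathbb Q$, by Theorem A. This is the "if and only if" stated after Theorem B. In that range $(\mathrm R_n)$ implies $(\mathrm R_1)$, so (2) still gives $\mathcal K\subset F_{d-2}\mathrm G(R)$, and Theorem A shows that $F_{d-2}$ cannot be replaced by $F_{d-3}$. $\blacksquare$
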